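# How long a flat direction remembers: the regularity of the geometric potential in rank 1

## 1. Geodesics crossing a flat waist

Fix $c_0>0$, $L>0$ and $0<\eta\le 1$, and look at the annulus $|s|\le\eta$, $z\in\mathbb R/L\mathbb Z$, with the metric
$$ds^2+f(s)^2dz^2,\qquad f(s)=c_0+\frac{s^4}{12}.$$
Its curvature is $K=-f''/f=-s^2/f(s)\le 0$. The curvature vanishes on the circle $s=0$ and nowhere else, and since $f'(0)=0$ this circle, the waist, is a closed geodesic. Suppose that the annulus is a piece of a closed surface with $-b^2\le K\le 0$, $b\ge1$ (Section 9 arranges this).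

Through each unit vector $v$ we draw a wave front: take the circle of radius $t$ centered at the point $\gamma_v(-t)$ (upstairs, in the universal cover), and let $t\to\infty$. Let $u(v)$ be the geodesic curvature of the limiting front at the foot of $v$. It measures how fast the geodesics normal to the front spread: if $j$ is the spacing between neighboring geodesics, then $j''=-Kj$ and $u=j'/j$, so along every geodesic
$$u'=-u^2-K\quad\text{for all times},\qquad 0\le u\le b. \tag{1}$$
We justify these facts in Section 3. For now we compute.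

Let $v$ be tangent to the waist. Along its orbit $K=0$, so $u'=-u^2$. If $u_0=u(v)$ were positive, the solution $u_0/(1+u_0t)$ would blow up at the time $t=-1/u_0$, but $u$ is defined and bounded for all times. So $u(v)=0$.

Now rotate $v$ in its fiber by a small angle $\theta\in(0,1]$ to get $w_\theta$, in the direction for which the geodesic of $w_\theta$ has $s'>0$ at time $0$. By Clairaut, $f^2z'$ is constant along a geodesic, here equal to $c_0\cos\theta$, so
$$(s')^2=1-f^2(z')^2=1-\frac{c_0^2\cos^2\theta}{f(s)^2}>0 .$$
Thus $s$ is strictly increasing as long as the geodesic is in the annulus. Since $f^2-c_0^2=\frac{s^4}{12}\left(2c_0+\frac{s^4}{12}\right)\ge\frac{c_0s^4}{6}$ and $\sin\theta\ge 2\theta/\pi$,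
$$(s')^2=\frac{c_0^2\sin^2\theta+f^2-c_0^2}{f^2}\ge\frac{c_0^2\sin^2\theta+c_0s^4/6}{f(\eta)^2}\ge c_1^2(\theta^2+s^4)$$
for a constant $c_1>0$. So, going backward from the waist, the geodesic reaches $s=-\eta$ at a time $-T$ with
$$T\le\frac1{c_1}\int_0^\infty\frac{ds}{\sqrt{\theta^2+s^4}}=C_5\,\theta^{-1/2},$$
where we substituted $s=\theta^{1/2}x$.

Let us follow $u$ forward from time $-T$, where all we know is $u\ge0$. While $s\in[-\eta,-\eta/2]$, which takes time at least $\eta/2$ because $|s'|\le1$, we have $K\le-\kappa$ for some $\kappa>0$. So $u'\ge-u^2+\kappa$. Compare with the solution $y=\sqrt\kappa\tanh(\sqrt\kappa\, t)$ of $y'=-y^2+\kappa$ that starts from $0$: $(u-y)'\ge-(u+y)(u-y)$, so $u-y$ stays nonnegative, and at the end of this passage $u\ge y_0:=\sqrt\kappa\tanh(\sqrt\kappa\,\eta/2)$. From then on $u'\ge-u^2$ for a time at most $T$, so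
$$u(w_\theta)\ge\frac{y_0}{1+y_0T}\ge c_2\,\theta^{1/2}. \tag{2}$$

The two vectors $v,w_\theta$ are at distance at most $\theta$, and $u$ differs by at least $c_2\theta^{1/2}$. So $u$ is at best Hölder with exponent $\frac12$ here. The mechanism is worth isolating. A curved event in the past makes $u$ positive. Then a nearly flat stretch of length $T$ lets $u$ decay, but only like $1/T$. The damage to regularity depends on how long $T$ is compared with the distance $\delta$ of the two vectors. In the example $T\approx\delta^{-1/2}$, which is harmless. But if two vectors at distance $\delta$ could be told apart by an event only $\log(1/\delta)$ in the past, with a flat stretch since then, $u$ would differ by $1/\log(1/\delta)$, and that beats every Hölder modulus. Can this happen on a closed manifold of nonpositive curvature?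

## 2. Rank, unstable horospheres, and the geometric potential

Let $M$ be a closed connected smooth ($C^\infty$) Riemannian manifold of dimension $n\ge2$ with nonpositive sectional curvature, $f_t$ the geodesic flow on $T^1M$, and $\gamma_v$ the geodesic with $\dot\gamma_v(0)=v$.

**Rank.** The rank of $v\in T^1M$ is the dimension of the space of parallel Jacobi fields along $\gamma_v$. The rank of $M$ is $\min_v\operatorname{rank}(v)$. Since $\dot\gamma_v$ is itself a parallel Jacobi field, ranks are at least $1$. A flat torus has rank $n$. If $M$ is a surface and $K<0$ somewhere on $\gamma_v$, then $\operatorname{rank}(v)=1$: a parallel normal field $a\nu$ is Jacobi only if $Ka=0$ along the whole geodesic. In Section 1 the waist vector has rank $2$ and $w_\theta$ has rank $1$, so a surface containing that annulus has rank $1$.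

**Sasaki metric.** A curve $V(r)$ in $T^1M$ with footpoint curve $p(r)$ has velocity the pair $(\dot p,\nabla_rV)$, horizontal and vertical part, in $T_pM\times V^\perp$. The Sasaki norm is $|(x,y)|^2=|x|^2+|y|^2$. We write $d$ for the resulting distance on $T^1M$. For example, rotating a vector in its fiber by the angle $\theta$ gives a curve of length $\theta$. In these terms $df_t$ acts by $(J(0),J'(0))\mapsto(J(t),J'(t))$ on Jacobi fields.

**Unstable leaves.** Let $\tilde v$ be a lift of $v$ to the universal cover $\tilde M$ and $\xi=\gamma_{\tilde v}(-\infty)$ its backward endpoint. The horosphere $H^u(\tilde v)$ is the limit as $t\to\infty$ of the spheres of radius $t$ around $\gamma_{\tilde v}(-t)$, and $\widetilde W^u(\tilde v)$ is the set of its unit normals pointing away from $\xi$. The leaf $W^u(v)$ is the projection to $T^1M$, and $E^u(v)=T_vW^u(v)$. The distribution $E^u$ is continuous and $df_t$-invariant. In $\mathbb H^2$ with $\xi=\infty$ in the upper half plane, the horospheres are the horizontal lines and the normals point straight down. In flat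 $\mathbb R^n$ they are hyperplanes with constant normal.

**Geometric potential.** With determinants taken in Sasaki-orthonormal bases,
$$\varphi^u(v)=-\frac{d}{dt}\Big|_{t=0}\log\big|\det\big(df_t|_{E^u(v)}:E^u(v)\to E^u(f_tv)\big)\big| . \tag{3}$$
This is a continuous function on $T^1M$. If $M$ is hyperbolic, unstable vectors are $(x,x)$ and are stretched by $e^t$, so $\varphi^u\equiv-(n-1)$. If $M$ is flat, unstable vectors are $(x,0)$ and $\varphi^u\equiv0$.

Climenhaga and Thompson ("Beyond Bowen's Specification Property", arXiv:2009.09256, 2020) state that it is not known whether $\varphi^u$ is Hölder continuous when $M$ has rank $1$. The answer depends on the dimension.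

**Theorem A.** For every $n\ge3$ there are a closed connected rank 1 manifold $M^n$ of nonpositive curvature, constants $c,C>0$, and $v_t,w_t\in T^1M$ (for all large $t$) with
$$d(v_t,w_t)\le Ce^{-t},\qquad|\varphi^u(v_t)-\varphi^u(w_t)|\ge c/t .$$
Hence $\varphi^u$ is not Hölder continuous for any exponent.

**Theorem B.** For every closed $M$ of nonpositive curvature there is $C$ with $|\varphi^u(v)-\varphi^u(w)|\le C/\log(1/d(v,w))$ whenever $d(v,w)\le\frac12$. By Theorem A this rate is optimal in every dimension $n\ge3$.

**Theorem C.** If $\dim M=2$, then $\varphi^u$ is Hölder with exponent $\frac12$. The exponent $\frac12$ is optimal: there is a rank 1 surface for which no larger exponent works.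

So the statement "every rank 1 manifold of dimension $n$ has Hölder $\varphi^u$" is true exactly for $n=2$.

The last sentence of Theorem A follows from the display: for $\alpha>0$ the quotient $|\varphi^u(v_t)-\varphi^u(w_t)|/d(v_t,w_t)^\alpha$ is at least $cC^{-\alpha}e^{\alpha t}/t\to\infty$. The optimality in Theorem B follows as well: $d=d(v_t,w_t)\le Ce^{-t}$ gives $t\le\log(1/d)+\log C$, so for large $t$ the difference of $\varphi^u$ is at least $c/t\ge c'/\log(1/d)$ for a constant $c'>0$.

## 3. The Riccati equation and a formula for $\varphi^u$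

Fix $b\ge1$ with $-b^2\le\sec\le0$. Write $R_vx=R(x,v)v$ on $v^\perp$. This is symmetric with $-b^2\le R_v\le0$, and Jacobi fields satisfy $J''=-R\,J$.

**The operator $U$.** We describe $E^u$ as a graph. Let $\mathcal B_\xi(y)=\lim_{t\to\infty}\big(d(y,\gamma_{\tilde v}(-t))-t\big)$ be the Busemann function at $\xi$. On a Hadamard manifold Busemann functions are convex and $C^2$ (Eberlein; Heintze–Im Hof, *Geometry of horospheres*, J. Diff. Geom. 12 (1977)). Let $N=\nabla\mathcal B_\xi$, a unit field pointing away from $\xi$. Then $H^u(\tilde v)$ is a level set of $\mathcal B_\xi$ and $\widetilde W^u(\tilde v)=N|_{H^u(\tilde v)}$. A curve $p$ in the horosphere with $\dot p=x\in v^\perp$ gives the vector $(x,\nabla_xN)$, so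
$$E^u(v)=\{(x,U(v)x):x\in v^\perp\},\qquad U(v)=\nabla N|_{v^\perp}.$$
Since $|N|=1$, $U(v)$ maps into $v^\perp$. As the Hessian of a convex function it is symmetric and $U(v)\ge0$. In hyperbolic space $U=I$, and in flat space $U=0$. On a surface $U(v)$ is the number $u(v)$ of Section 1.

Next we derive its evolution. By $df_t$-invariance, the Jacobi field with $J(0)=x$, $J'(0)=U(v)x$ satisfies $J'(t)=U(f_tv)J(t)$. In a parallel orthonormal frame of $\dot\gamma_v^\perp$ let $A(t)x=J(t)$. Then $A(t)$ is invertible: if $J(t)=0$, then $J'(t)=0$, so $J\equiv0$. Hence $U(t):=U(f_tv)=A'(t)A(t)^{-1}$ is smooth in $t$, and $A''=-RA$ gives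
$$U'=-U^2-R\qquad\text{on all of }\mathbb R. \tag{4}$$

**Formula for $\varphi^u$.** The map $x\mapsto(x,Ux)$ multiplies volume by $\sqrt{\det(I+U^2)}$, and $df_t$ sends $(x,U(0)x)$ to $(A(t)x,U(t)A(t)x)$. Also $A(0)=I$ and $\det A(t)\neq0$ for all $t$, so $\det A>0$. Therefore
$$\big|\det df_t|_{E^u(v)}\big|=\det A(t)\,\sqrt{\frac{\det(I+U(t)^2)}{\det(I+U(0)^2)}} .$$
Take the logarithmic derivative at $0$. Since $A'(0)=U$ and $U$ commutes with $(I+U^2)^{-1}$, we get $-\varphi^u=\operatorname{tr}U+\operatorname{tr}\big((I+U^2)^{-1}UU'\big)$. Write $\operatorname{tr}U=\operatorname{tr}\big((I+U^2)^{-1}U(I+U^2)\big)$ and insert (4):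
$$-\varphi^u=\operatorname{tr}\big((I+U^2)^{-1}U\,[I+U^2-U^2-R]\big).$$
Hence
$$\varphi^u(v)=-\operatorname{tr}\big(g(U(v))(I-R_v)\big),\qquad g(x)=\frac{x}{1+x^2}. \tag{5}$$
Check: in hyperbolic space $g(1)=\frac12$ and $I-R=2I$, which gives $-(n-1)$ again. So the regularity of $\varphi^u$ is the regularity of $U$, and $U$ is governed by (4). Three lemmas on (4) are all we need.

**Lemma 1.** Let $\lambda:[-T,0]\to\mathbb R$ be Lipschitz, $\varepsilon\ge0$, and $\lambda'\le-\lambda^2+\varepsilon$ at almost every $t$ where $\lambda>\sqrt\varepsilon$. Then $\lambda(0)\le\sqrt\varepsilon+1/T$.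

*Proof.* Let $\mu=\lambda-\sqrt\varepsilon$ and suppose $\mu(0)>0$. Where $\mu>0$ we have $\mu'\le-(\mu+\sqrt\varepsilon)^2+\varepsilon=-\mu^2-2\sqrt\varepsilon\,\mu\le-\mu^2$ almost everywhere. So on the maximal interval ending at $0$ on which $\mu>0$, $\mu$ is decreasing and hence $\mu\ge\mu(0)>0$. By continuity $\mu$ cannot vanish at the left end, so the interval is all of $[-T,0]$. There $(1/\mu)'=-\mu'/\mu^2\ge1$ almost everywhere, so $1/\mu(0)\ge T$. $\square$

**Lemma 2.** If $Z(t)$ is a $C^1$ family of symmetric matrices, then $\lambda=\lambda_{\max}(Z)$ is locally Lipschitz, and at each point of differentiability $\lambda'=\langle Z'x,x\rangle$ for every unit top eigenvector $x$.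

*Proof.* The first claim holds because $|\lambda_{\max}(Z(t))-\lambda_{\max}(Z(s))|\le\|Z(t)-Z(s)\|$. For the second, $\lambda(t+h)\ge\langle Z(t+h)x,x\rangle$ with equality at $h=0$. Divide the increments by $h>0$ and by $h<0$ and let $h\to0$. $\square$

**Lemma 3 (comparison).** If $U_1,U_2$ are symmetric solutions of $U'=-U^2-R$ on $[t_0,t_1]$ with the same $R$ and $U_1(t_0)\ge U_2(t_0)$, then $U_1\ge U_2$ on $[t_0,t_1]$.

*Proof.* Let $Z=U_1-U_2$ and $S=\frac12(U_1+U_2)$. Then $SZ+ZS=U_1^2-U_2^2$, so $Z'=-(SZ+ZS)$. With $\Phi'=-S\Phi$, $\Phi(t_0)=I$, the matrix $\Phi Z(t_0)\Phi^T$ solves the same linear equation with the same initial value. So $Z=\Phi Z(t_0)\Phi^T\ge0$. $\square$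

**The bound $0\le U\le b$.** Let $\lambda=\lambda_{\max}(U(t))$. By Lemma 2 and (4), $\lambda'=\langle(-U^2-R)x,x\rangle\le-\lambda^2+b^2$ almost everywhere. Since (4) holds on all of $\mathbb R$, Lemma 1 applies with every $T$ and gives $\lambda\le b$. This also completes the justification of (1).

## 4. Comparing two orbits over a past of length $\log(1/\delta)$: Theorem B

The first thing to try is to take two vectors at distance $\delta$, note that their orbits stay close for a past of length about $\log(1/\delta)$, and compare the two Riccati equations over this past. We carry this out. It proves Theorem B, and it shows exactly what is lost.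

**Step 1: control of the separation of the orbits.** Let $\delta=d(v,w)\in(0,\frac12]$ and let $r\mapsto v_r$, $r\in[0,1]$, be a minimizing Sasaki geodesic from $v$ to $w$, of speed $\delta$. (It exists because $T^1M$ is compact and connected.) Put $\Gamma(r,t)=\pi(f_tv_r)$, $X=\partial_t\Gamma$, $J=\partial_r\Gamma$. Then $J$ is a Jacobi field along each orbit, $J'=\nabla_tJ=\nabla_rX$, and $|J|^2+|J'|^2=\delta^2$ at $t=0$. Since $|R(J,X)X|\le b^2|J|$,
$$\Big|\frac{d}{dt}\big(|J|^2+|J'|^2\big)\Big|=2\big|\langle J,J'\rangle-\langle R(J,X)X,J'\rangle\big|\le(1+b^2)\big(|J|^2+|J'|^2\big).$$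
With $a=(1+b^2)/2$ it follows that
$$\big(|J|^2+|J'|^2\big)^{1/2}\le\delta e^{a|t|}. \tag{6}$$

**Step 2: frames, so that the two equations can be subtracted.** At $t=0$ start with an orthonormal basis $(E_i)$ of $v^\perp$ and solve $\nabla_rE_i=-\langle E_i,\nabla_rX\rangle X$. Then $\partial_r\langle E_i,X\rangle=-\langle E_i,\nabla_rX\rangle+\langle E_i,\nabla_rX\rangle=0$ as long as $|X|=1$, and then $\partial_r\langle E_i,E_j\rangle=0$. So $(E_i)$ stays an orthonormal basis of $v_r^\perp$, and $|\nabla_rE_i|\le|\nabla_rX|\le\delta$. Extend in $t$ by $\nabla_tE_i=0$. Now $\nabla_t\nabla_rE_i=R(X,J)E_i$ has size at most $C|J|$, so $|\nabla_rE_i|\le C(1+|t|)e^{a|t|}\delta$ by (6). Let $R_r(t)_{ij}=\langle R(E_i,X)X,E_j\rangle$. Differentiating in $r$ produces one term with $\nabla_JR$, and terms with $\nabla_rX=J'$ and $\nabla_rE_i$. Hence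
$$|\partial_rR_r(t)|\le C\big(|J|+|J'|+\max_i|\nabla_rE_i|\big)\le C_1e^{2a|t|}\delta,$$
and for $t\in[-T,0]$
$$\|R_1(t)-R_0(t)\|\le\varepsilon:=C_1e^{2aT}\delta. \tag{7}$$

**Step 3: the difference of the Riccati solutions.** Let $U_r(t)$ be the matrix of $U(f_tv_r)$ and $Z=U_0-U_1$. Substitute $U_0=U_1+Z$ in (4): $Z'=-Z^2-U_1Z-ZU_1+(R_1-R_0)$. Let $\lambda=\lambda_{\max}(Z)$. At a point of differentiability with $\lambda>0$ and unit top eigenvector $x$,
$$\lambda'\le-\lambda^2-2\lambda\langle U_1x,x\rangle+\varepsilon\le-\lambda^2+\varepsilon. \tag{8}$$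
Lemma 1 gives $\lambda(0)\le\sqrt\varepsilon+1/T$. Exchanging the roles of $0$ and $1$ gives the same bound for $\lambda_{\max}(-Z(0))$. Choose $T=\frac1{4a}\log\frac1\delta$. Then $\varepsilon=C_1\delta^{1/2}$, and
$$\|U_0(0)-U_1(0)\|\le C_1^{1/2}\delta^{1/4}+\frac{4a}{\log(1/\delta)}\le\frac C{\log(1/\delta)}.$$

**Step 4: from $U$ to $\varphi^u$.** The right side of (5) is Lipschitz in $(U,R)$ on compact sets, and $\|R_1(0)-R_0(0)\|\le C_1\delta$ by (7) at $t=0$. This proves the bound in Theorem B, and its optimality was deduced from Theorem A in Section 2. $\blacksquare$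

*Where this stops being Hölder.* The error has two parts, $\sqrt\varepsilon$ and $1/T$. The first is a power of $\delta$. The second is the memory of what happened before time $-T$, and it decays only like $1/T$. The loss is at the second inequality of (8), where we used nothing better than $U_1\ge0$. Suppose instead that $\sec\le-\kappa^2<0$. The smallest eigenvalue $\mu$ of $U$ then satisfies $\mu'\ge-\mu^2+\kappa^2$ almost everywhere (Lemma 2 for $-U$). Comparing on $[-T,0]$ with the solution that starts from $0$, as in Section 1, gives $\mu(0)\ge\kappa\tanh(\kappa T)$ for every $T$, so $U\ge\kappa$ everywhere. Then (8) improves to $\lambda'\le-2\kappa\lambda+\varepsilon$ where $\lambda>0$. Since $\lambda\le b$, this gives $\max(\lambda,0)(0)\le be^{-2\kappa T}+\varepsilon/(2\kappa)$, and with the same $T$ this is at most a constant times a power of $\delta$. So in negative curvature the same argument proves that $\varphi^u$ is Hölder. Without a positive lower bound on $U$, the memory term remains.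

## 5. A flipped gluing of a surface times a torus

To make the loss real we need two orbits that separate exponentially in the past, so that an event at time $-t$ distinguishes vectors at distance $e^{-t}$. At the same time the memory must decay along some normal direction only like $1/t$. The two requirements are compatible in dimension $n\ge3$: separation can come from one hyperbolic direction $\nu$, while memory is stored in another, flat direction.

The obvious candidate is a product of a closed surface of curvature $\le0$ and a flat torus. It fails, for an instructive reason. Along a geodesic in the surface factor, $R=\operatorname{diag}(K,0,\dots,0)$ for all time. Lemma 3, applied on $[-T,0]$ with $U(-T)\le bI$, bounds the flat block of $U(0)$ by $\frac b{1+bT}$ for every $T$, so the block is $0$. Since $U\ge0$, the off-diagonal entries vanish too, and $U=\operatorname{diag}(u,0,\dots,0)$. There is a flat direction, but nothing ever happened in it, so there is nothing to remember. (Products also have rank at least $2$.) We need a geodesic that receives curvature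 in the $\theta$-direction just before it enters a piece in which that direction is flat. A gluing that exchanges directions provides this.

**Step 1: the surface $B$.** Let $\Sigma=\Gamma\backslash\mathbb H^2$ be a complete finite-area hyperbolic surface with exactly two cusps, for example a twice-punctured torus. If a cusp is put at $\infty$ in the upper half plane with generator $x+iy\mapsto x+1+iy$, the region $y\ge y_0$ with $y_0$ large projects to a cusp neighborhood. With $s=\log(y/y_0)$ its metric is $ds^2+\rho^2e^{-2s}dz^2$, $s\ge0$, $z\in\mathbb R/\mathbb Z$, $\rho=1/y_0$. Taking the same large $y_0$ at both cusps we get disjoint neighborhoods $C_1,C_2$ with the same $\rho$. Lines $z=\text{const}$ are called vertical. Choose three geodesics of unit speed.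

* A closed geodesic $\omega$ of $\Sigma$.
* A geodesic $\beta$. Put cusp 1 at $\infty$ and let $\zeta$ be the forward endpoint of a lift of $\omega$. We have $\zeta\ne\infty$: otherwise a parabolic $p(z)=z+1$ and a hyperbolic $h(z)=\mu z+\nu_0$, $\mu>1$, of $\Gamma$ both fix $\infty$, and $h^{-k}ph^k(z)=z+\mu^{-k}$ tends to the identity, which is impossible in a discrete group. Let $\beta$ be the projection of the line from $\infty$ to $\zeta$, parametrized so that $\beta'(t)$ and $\omega'(t)$ lie, upstairs, on a common stable horocycle at $\zeta$. The horocycle arc between them has length proportional to $e^{-t}$. The unit vectors pointing to $\zeta$ along it have velocity $(x,-x)$, so the arc of vectors joining $\beta'(t)$ to $\omega'(t)$ has Sasaki length at most $Ce^{-t}$.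
* A geodesic $\sigma_0$ from cusp 1 to cusp 2: the projection of a line from $\infty$ to a parabolic fixed point that represents cusp 2.

For very negative times $\beta$ is vertical in $C_1$, and on any half-line $[t_0,\infty)$ it stays in a compact set because it approaches $\omega$. Outside a compact time interval $\sigma_0$ is vertical in $C_1$ or in $C_2$. So we can fix $s_0$ so large that $\omega$, and also $\beta$ and $\sigma_0$ outside their vertical ends, avoid $\{s\ge s_0\}\subset C_1\cup C_2$.

Now we cut the cusps off with flat ends. Let $\chi$ be smooth and nonincreasing, $\chi=1$ for $s\le s_0+\frac13$ and $\chi=0$ for $s\ge s_0+\frac23$. Define $f(s)=\rho e^{-s}$ for $s\le s_0$ and $f'=-\rho e^{-s}\chi$. Then $f''=\rho e^{-s}(\chi-\chi')\ge0$, with $f''>0$ on $[s_0,s_0+\frac13]$. Since $f'\ge-\rho e^{-s}$, $f\ge\rho e^{-s}\ge\rho e^{-s_0-1}>0$ for $s\le s_0+1$. And $f$ equals a constant $\ell$ for $s\ge s_0+\frac23$. Let $B=\Sigma\setminus\{s>s_0+1\}$, with the metric on the cusps replaced by $ds^2+f(s)^2dz^2$.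

So $B$ is a compact connected surface with two boundary circles $\partial_1,\partial_2$ of length $\ell$ and flat product collars of width $\frac13$. Its curvature is $K_B=-f''/f\le0$ in the cusps, and $K_B=-1$ off $\{s\ge s_0+\frac13\}$. Vertical lines are still geodesics of the new metric, so the truncated $\beta$ and $\sigma_0$ are geodesics of $B$ meeting $\partial B$ orthogonally. Shift time by the same amount in $\beta$ and $\omega$ so that $\beta(0)\in\partial_1$. Then $\beta(t)$ is vertical with $s=s_0+1-t$ for $t\in[0,1]$, and $K_B(\beta(t))=-1$ for $t\ge1$.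

**Step 2: the manifold $M$.** Let $X=B\times(\mathbb R/\ell\mathbb Z)^{n-2}$. Near $\partial_iX$ use the arc-length coordinate $x^{(i)}\in\mathbb R/\ell\mathbb Z$ on $\partial_i$, normalized so that $\sigma_0$ ends at $x^{(i)}=0$, and the torus coordinates $\theta^{(i)}_1,\dots,\theta^{(i)}_{n-2}$. Glue $\partial_2X$ to $\partial_1X$ by
$$\big(x^{(1)},\theta^{(1)}_1,\dots,\theta^{(1)}_{n-2}\big)=\big(\theta^{(2)}_1,\dots,\theta^{(2)}_{n-2},x^{(2)}\big). \tag{9}$$
For $n=3$ this swaps the surface direction and the circle direction. In general it is a cyclic permutation. All coordinates have the same period $\ell$ and both boundary tori are flat products, so (9) is an isometry, and near the gluing the metric is the flat product $(-\frac13,\frac13)\times(\mathbb R/\ell\mathbb Z)^{n-1}$. So $M$ is a smooth closed connected manifold that is locally a Riemannian product of a surface of curvature $\le0$ and a flat factor, and therefore $\sec\le0$. In coordinate fields, (9) says that at the crossing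
$$\partial_{\theta^{(2)}_1}=\partial_{x^{(1)}},\qquad\partial_{\theta^{(2)}_{i+1}}=\partial_{\theta^{(1)}_i}\ (1\le i\le n-3),\qquad\partial_{x^{(2)}}=\partial_{\theta^{(1)}_{n-2}}. \tag{10}$$

## 6. The closed geodesic through the gluing has rank 1

We must check that $M$ has rank 1, and it suffices to exhibit one vector of rank $1$. The curve $\sigma_0\times\{0\}$ meets $\partial X$ orthogonally, and by the normalization both its endpoints are the origin of the boundary torus. By (9) the endpoints agree, and the outward normal at $\partial_2X$ is the inward normal at $\partial_1X$. So it closes up to a closed geodesic $\sigma$ of $M$.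

Let $J$ be a parallel Jacobi field along $\sigma$. From $J'=0$ we get $R(J,\sigma')\sigma'=0$, and the tangential part is a constant multiple of $\sigma'$. On a given passage through $X$ the fields $\nu$ (unit normal of $\sigma_0$ in $B$) and $\partial_{\theta_i}$ are parallel, so the normal part of $J$ is $a_0\nu+\sum_ia_i\partial_{\theta_i}$ with constant coefficients, and $R(\cdot,\sigma')\sigma'=\operatorname{diag}(K_B,0,\dots,0)$. Since $K_B=-1$ somewhere on $\sigma_0$, the $\nu$-component vanishes on each passage. Now follow $J$ across the gluing, from $\partial_2$ to $\partial_1$. By (10), $\partial_{\theta_1}$ becomes $\pm\nu$ and $\partial_{\theta_{i+1}}$ becomes $\partial_{\theta_i}$. So after $k$ crossings the $\nu$-component is $\pm a_k$, for $1\le k\le n-2$. Hence $a_0=a_1=\dots=a_{n-2}=0$, $\operatorname{rank}(\sigma')=1$, and $\operatorname{rank}M=1$.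

## 7. Two asymptotic orbits with different pasts: Theorem A

Let $\hat\omega=(\omega,0)$, let $\hat\beta=(\beta,0)$ for $t\ge0$, and extend $\hat\beta$ to $t<0$ as a geodesic of $M$. Since $\hat\omega$ has always been in $X$, it has no memory in the $\theta$-directions. The geodesic $\hat\beta$ entered $X$ at time $0$ through the gluing, and we shall see what it brought along.

**Step 1: the distance.** The slice $B\times\{0\}$ is totally geodesic, so Sasaki lengths of curves of unit vectors tangent to it are the same in $B$ and in $M$. The compact curve $\omega$ avoids the closed set $\{s\ge s_0\}$, so it has positive distance from it, and for large $t$ the horocycle arc joining $\beta'(t)$ to $\omega'(t)$ lies over the part of $B$ where the metric is unmodified. Hence $d(\hat\beta'(t),\hat\omega'(t))\le Ce^{-t}$ for large $t$.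

**Step 2: a scalar solution in curvature $-1$.** We need the solution of $p'=-p^2+1$ after time $x>0$, starting from $p_1\ge0$. It is $p=Y'/Y$ with $Y=\cosh x+p_1\sinh x$, that is
$$p=\frac{\sinh x+p_1\cosh x}{\cosh x+p_1\sinh x}.$$
This is increasing in $p_1$ and tends to $\coth x$ as $p_1\to\infty$, so $\tanh x\le p\le\coth x$. Also $\coth x-\tanh x=2/\sinh2x$, and $1$ lies between the two.

**Step 3: $U$ along $\hat\omega$.** In the parallel frame $(\nu,\partial_{\theta_i})$ we have $R=\operatorname{diag}(-1,0,\dots,0)$ for all time. From $0\le U\le bI$ at time $t-T$, Lemma 3 and Step 2 give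
$$\operatorname{diag}(\tanh T,0,\dots,0)\le U(t)\le\operatorname{diag}\Big(\coth T,\frac b{1+bT}I\Big).$$
Let $T\to\infty$: $U=\operatorname{diag}(1,0,\dots,0)$. By (5), $\varphi^u(\hat\omega'(t))=-2g(1)=-1$.

**Step 4: what $\hat\beta$ brings through the gluing.** For $t\in[-1,0]$ the geodesic $\hat\beta$ is on the $\partial_2$-side. It crosses the gluing orthogonally, so there it is a vertical line of $B$ in the second cusp with constant $\theta^{(2)}$, and $s=s_0+1+t$. Use the parallel frame $E_0=\nu$, $E_i=\partial_{\theta_i^{(1)}}$, continued to $[-1,0]$. By (10), $E_{n-2}=\partial_{x^{(2)}}$ at the crossing, so on $[-1,0]$ it is, as a parallel field, the unit normal in $B$ of this vertical line, while the other $E_i$ lie in the flat factor. Hence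
$$R=\operatorname{diag}\Big(0,\dots,0,-\frac{f''}f(s_0+1+t)\Big)\ (t\in[-1,0]),\qquad R=\operatorname{diag}(K_B(\beta(t)),0,\dots,0)\ (t\ge0). \tag{11}$$
So the curvature acts in the last direction before time $0$, and after time $0$ it acts only in the first. These are different directions because $n\ge3$.

Let $y'=-y^2+\frac{f''}f(s_0+1+t)$ with $y(-1)=0$. Since $f''(s_0)>0$, $y$ is positive right after $t=-1$. Since $y'\ge-y^2$, it stays positive, because $y(t)\ge y(t_1)/(1+y(t_1)(t-t_1))$ once $y(t_1)>0$. So $y_0:=y(0)>0$. The matrix $\operatorname{diag}(0,\dots,0,y(t))$ solves (4) on $[-1,0]$ and $U(-1)\ge0$, so Lemma 3 gives $U(0)\ge\operatorname{diag}(0,\dots,0,y_0)$. Also $U(0)\le bI$.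

**Step 5: the slow decay.** Let $p_0,P$ solve $p'=-p^2-K_B(\beta(t))$ for $t\ge0$ with $p_0(0)=0$, $P(0)=b$. (They exist and are nonnegative for all $t\ge0$: $p=Y'/Y$, where $Y''=-K_BY$, $Y(0)=1$, $Y'(0)=p(0)\ge0$, so $Y$ is convex and $Y\ge1$.) By Lemma 3 and (11), for $t\ge0$,
$$L(t):=\operatorname{diag}\Big(p_0(t),0,\dots,0,\frac{y_0}{1+y_0t}\Big)\le U(t)\le\operatorname{diag}\Big(P(t),\frac b{1+bt}I\Big). \tag{12}$$
For $t>1$ we have $K_B(\beta(t))=-1$, so $p_0\le P$ both lie between $\tanh(t-1)$ and $\coth(t-1)$ by Step 2. Hence $P-p_0$, $|p_0-1|$, $|P-1|$ are at most $Ce^{-2t}$ for $t\ge2$.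

**Step 6: the off-diagonal entries.** The bounds (12) control the diagonal blocks, and we must make sure that the mixed entries do not disturb the $1/t$. Write
$$U=\begin{pmatrix}p&q^T\\q&S\end{pmatrix}.$$
By (12), $|p-1|\le Ce^{-2t}$, $0\le S\le\frac1tI$, and $S\ge\operatorname{diag}(0,\dots,0,\frac{y_0}{1+y_0t})$. Write $S_{ii},L_{ii}$ for the entries in the direction $E_i$, $1\le i\le n-2$. Since $U-L\ge0$, its $2\times2$ minors are nonnegative, so $q_i^2\le(p-p_0)(S_{ii}-L_{ii})\le Ce^{-2t}$. Therefore $\|U-\operatorname{diag}(1,S)\|\le Ce^{-t}$.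

**Step 7: the potential.** The map $U\mapsto g(U)=U(I+U^2)^{-1}$ is Lipschitz on bounded sets of symmetric matrices, and $I-R=\operatorname{diag}(2,1,\dots,1)$. For $t$ large the eigenvalues of $S$ lie in $[0,1]$, where $g(x)\ge x/2$, so $\operatorname{tr}g(S)\ge\frac12\operatorname{tr}S\ge\frac{y_0}{2(1+y_0t)}$. Now (5) gives
$$\varphi^u(\hat\beta'(t))\le-2g(1)-\operatorname{tr}g(S)+Ce^{-t}\le-1-\frac{y_0}{2(1+y_0t)}+Ce^{-t}.$$
With Step 3, $\varphi^u(\hat\omega'(t))-\varphi^u(\hat\beta'(t))\ge c/t$ for large $t$, while $d(\hat\omega'(t),\hat\beta'(t))\le Ce^{-t}$ by Step 1. Take $v_t=\hat\omega'(t)$, $w_t=\hat\beta'(t)$. $\blacksquare$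

## 8. On a surface one integral governs separation and memory: Theorem C

Let $\dim M=2$ and put $k=-K$, so $0\le k\le b^2$. The operator $U$ is a number $u$ with $u'=-u^2+k$, $0\le u\le b$, and $\varphi^u=-g(u)(1-K)$. Since $g$ is Lipschitz and $K$ is smooth, it suffices to show that $u$ is $\frac12$-Hölder.

The argument of Section 4 gives only $1/\log(1/\delta)$. It assumed the fastest possible separation, $\delta e^{aT}$, and the slowest possible loss of memory, $1/T$. On a surface these cannot occur together, because the separation $j$ and the Riccati solution come from the same scalar equation $j''=kj$. Concretely, let $Y>0$ solve $Y''=kY$. We shall see that the separation at time $-T$ is at most about $\delta\int_{-T}^0Y^{-2}$, while the memory of time $-T$ is at most $1/\int_{-T}^0Y^{-2}$. So if we stop when the separation reaches $\delta^{1/2}$, the memory is at most about $\delta^{1/2}$.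

What remains is the effect on $u$ of the change of $k$ between the orbits while they stay within $\delta^{1/2}$. Here the naive estimate fails: $|\partial_rk|\le C(\delta+|j|)\le C\delta^{1/2}$, over a time $T$ that may be as large as $\delta^{-1/2}$, integrates to $O(1)$. Two facts repair this: $k$ has small gradient where $k$ is small, and the equation for $j$ can be integrated by parts.

**Step 1: a gradient bound for a nonnegative function.** There is $C_3$ with
$$|\nabla k|\le C_3\sqrt k. \tag{13}$$
Take $C_2>0$ with $\|\operatorname{Hess}k\|\le C_2$. At a point with $\nabla k\ne0$, move the distance $s$ along the geodesic with initial direction $-\nabla k/|\nabla k|$. Since $k\ge0$ at its end, $0\le k-s|\nabla k|+\frac12C_2s^2$. With $s=|\nabla k|/C_2$ this gives $|\nabla k|^2\le2C_2k$.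

**Step 2: choice of the time $T$.** If $\delta=d(v,w)>\frac14$, then $|u(v)-u(w)|\le b\le2b\,\delta^{1/2}$. So let $0<\delta\le\frac14$ and take $v_r,\Gamma,X,J$ as in Section 4. Let $\nu$ be a continuous unit normal to $X$ along $\Gamma$ (it exists because $[0,1]\times\mathbb R$ is contractible). It is parallel in $t$. Write $J=\tau X+j\nu$. Since $\partial_t\langle J,X\rangle=\langle\nabla_rX,X\rangle=0$, $\tau=\tau_r$ does not depend on $t$. Further $j''=kj$ and $\tau^2+j(0)^2+j'(0)^2=\delta^2$.

Let $T$ be the minimum of $\delta^{-1/2}$ and the first time $t>0$ with $\max_r|j_r(-t)|=\delta^{1/2}$, if there is one. At $t=0$ this maximum is at most $\delta<\delta^{1/2}$, so $T>0$. By construction $|j_r|\le\delta^{1/2}$ on $[-T,0]$ for all $r$, and $T\le\delta^{-1/2}$.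

**Step 3: two solutions that enclose $u$.** For $h\in\{0,b\}$ let $u^h_r$ solve $u'=-u^2+k(\Gamma(r,t))$ on $[-T,0]$ with $u^h_r(-T)=h$. The solution exists and is nonnegative, being $\tilde Y'/\tilde Y$ with $\tilde Y''=k\tilde Y$, $\tilde Y(-T)=1$, $\tilde Y'(-T)=h\ge0$. It is at most $b$, since $(u-b)'\le-(u+b)(u-b)$. It is smooth in $(r,t)$, because the starting time $-T$ is the same for all $r$. Write $u_r(t)=u(f_tv_r)$. As $u_r(-T)\in[0,b]$, Lemma 3 gives $u^0_r\le u_r\le u^b_r$ on $[-T,0]$. We now bound the dependence of $u_r^h(0)$ on $r$ (Steps 4–6) and the gap $u^b_r(0)-u^0_r(0)$ for one $r$ (Step 7).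

**Step 4: an integral for $\partial_ru_r^h(0)$ and a formula for $j$.** Fix $r,h$ and let $Y(t)=\exp\big(-\int_t^0u^h_r\big)$. Then $Y'=u_r^hY\ge0$, $Y''=kY$, $0<Y\le1=Y(0)$. The function $\zeta=\partial_ru^h_r$ solves $\zeta'=-2u^h_r\zeta+\partial_rk$ with $\zeta(-T)=0$. Hence $(\zeta Y^2)'=(\partial_rk)Y^2$ and
$$\zeta(0)=\int_{-T}^0(\partial_rk)\,Y^2\,dt,\qquad|\partial_rk|=|dk(J)|\le C_3\sqrt k\,(\delta+|j|), \tag{14}$$
by (13) and $|J|\le|\tau|+|j|$. For $j$, note that $j'Y-jY'$ is constant, equal to $-W$ with $W=j(0)u^h_r(0)-j'(0)$, and $|W|\le(1+b)\delta$. So $(j/Y)'=-W/Y^2$, and integrating,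
$$j=j(0)Y+Wm,\qquad m(t)=Y(t)\int_t^0Y^{-2}. \tag{15}$$

**Step 5: the inequality $\int_{-T}^0kmY^2\,dt\le1$.** This replaces the naive estimate. We have $m\ge0$, $m(0)=0$. Differentiating the definition, $m'Y=mY'-1$. So $m'(0)=-1$, and one more derivative gives $m''Y=mY''$, that is, $m''=km\ge0$. Hence $m'\le-1$ on $[-T,0]$. Moreover $-m'Y=1-mY'$, hence $0<-m'Y\le1$. Integrate by parts:
$$\int_{-T}^0kmY^2=\int_{-T}^0m''Y^2=-1+(-m'Y)(-T)\,Y(-T)+2\int_{-T}^0(-m'Y)\,Y'\le-1+Y(-T)+2\big(1-Y(-T)\big)\le1 .$$
As a check, $k=1$, $u^h_r\equiv1$ (which is the case $h=b=1$) gives $Y=e^t$, $m=-\sinh t$, and the integral is $\frac12(1-e^{-T})-\frac16(1-e^{-3T})$, which tends to $\frac13$.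

**Step 6: $|\partial_ru^h_r(0)|\le C_4\delta^{1/2}$.** By (15) and the choice of $T$, $|W|m\le|j|+|j(0)|\le2\delta^{1/2}$ on $[-T,0]$. Apply the Cauchy–Schwarz inequality to $\sqrt k\,mY^2=(\sqrt k\,m^{1/2}Y)(m^{1/2}Y)$ and then Step 5:
$$|W|\int_{-T}^0\sqrt k\,mY^2\le|W|\Big(\int_{-T}^0kmY^2\Big)^{1/2}\Big(\int_{-T}^0mY^2\Big)^{1/2}\le|W|^{1/2}\Big(\int_{-T}^0|W|mY^2\Big)^{1/2}.$$
The right side is at most $\big((1+b)\delta\big)^{1/2}\big(2\delta^{1/2}T\big)^{1/2}\le\big(2(1+b)\big)^{1/2}\delta^{1/2}$, because $T\le\delta^{-1/2}$. The remaining part of (14) comes from $\delta+|j(0)|Y\le2\delta$, and it contributes at most $C_3\cdot2\delta\, b\,T\le2C_3b\,\delta^{1/2}$. Together, $|\zeta(0)|\le C_4\delta^{1/2}$ with $C_4=C_3\big(\sqrt{2(1+b)}+2b\big)$.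

**Step 7: for some $r_0$, $u^b_{r_0}(0)-u^0_{r_0}(0)\le2(1+b)\delta^{1/2}$.** This is the bound on memory. Let $D=u^b_r-u^0_r$. Then $D(-T)=b$ and $D'=-(2u^0_r+D)D$, so $D>0$ and $(1/D)'=2u^0_r(1/D)+1$. Take $Y$ with $h=0$. Since $(Y^{-2})'=-2u^0_rY^{-2}$, we get $(Y^{-2}/D)'=Y^{-2}$, and therefore
$$\frac1{D(0)}\ge G_r:=\int_{-T}^0Y^{-2}\,dt .$$
If $T=\delta^{-1/2}$, then $G_r\ge T=\delta^{-1/2}$ for every $r$, because $Y\le1$, and the claim holds. Otherwise $|j_{r_0}(-T)|=\delta^{1/2}$ for some $r_0$. By (15) with $h=0$, and $m(-T)=Y(-T)G_{r_0}\le G_{r_0}$,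
$$\delta^{1/2}\le\delta+(1+b)\,\delta\,G_{r_0},\qquad\text{so}\qquad G_{r_0}\ge\frac{\delta^{-1/2}-1}{1+b}\ge\frac{\delta^{-1/2}}{2(1+b)},$$
where the last inequality uses $\delta^{-1/2}\ge2$. This is the claim.

**Step 8: assembling.** For every $r\in[0,1]$, Steps 3 and 6 give
$$u_r(0)\in[u^0_r(0),u^b_r(0)]\subset\big[u^0_{r_0}(0)-C_4\delta^{1/2},\;u^b_{r_0}(0)+C_4\delta^{1/2}\big],$$
and by Step 7 the interval on the right has length at most $\big(2C_4+2(1+b)\big)\delta^{1/2}$. Taking $r=0$ and $r=1$, $|u(v)-u(w)|\le C\,d(v,w)^{1/2}$. So $\varphi^u$ is $\frac12$-Hölder, which is the first statement of Theorem C.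

## 9. The flat waist inside a closed surface: the exponent $\frac12$ is sharp

It remains to put the annulus of Section 1 into a closed surface of nonpositive curvature and rank 1.

**Step 1: the new profile.** Take a closed hyperbolic surface with a simple closed geodesic that has a collar $ds^2+\cosh^2s\,dz^2$, $|s|\le s_1\le1$. We want to replace $\cosh$ by a function $f$ that agrees with it near $|s|=s_1$ and is $c_0+s^4/12$ near $0$. For this we choose $\psi=f''$: smooth, even and nonnegative, with $\psi=s^2$ for $|s|\le\eta$, $\psi>0$ for $s\ne0$, $\psi=\cosh s$ near $|s|=s_1$, and $\int_0^{s_1}\psi=\sinh s_1$. Such a $\psi$ exists when $\eta$ is small, with $4\eta<s_1$. On $[0,s_1]$ let $\chi_1$ be a smooth cutoff with values in $[0,1]$ that is $1$ on $[0,\eta]$ and $0$ beyond $2\eta$, let $\chi_2$ be one that is $1$ on $[s_1-\eta,s_1]$ and $0$ before $s_1-2\eta$, and let $\varrho\ge0$ be smooth and positive exactly on $(\eta,s_1-\eta)$. Put $\psi=\chi_1s^2+\chi_2\cosh s+c_3\varrho$. The first two terms have integral at most $\frac{(2\eta)^3}3+2\eta\cosh s_1<\sinh s_1$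 for small $\eta$, so a suitable $c_3>0$ makes the total equal to $\sinh s_1$. Extend $\psi$ evenly.

Let $f''=\psi$, $f'(0)=0$, $f(s_1)=\cosh s_1$. Then $f'(s_1)=\sinh s_1$ and $f''=\cosh$ near $s_1$, so $f=\cosh$ near $s_1$, and by evenness near $-s_1$. On $[0,s_1]$ we have $f'\le\sinh s_1$, so $f\ge\cosh s_1-s_1\sinh s_1>0$, because $s_1\tanh s_1<1$ for $s_1\le1$.

**Step 2: the surface.** Replacing $\cosh$ by $f$ gives a smooth metric with $K=-f''/f\le0$ in the collar and $K=-1$ elsewhere. A geodesic through a point where $K=-1$ has rank $1$ (Section 2), so the surface has rank $1$. With $c_0=f(0)$ we have $f=c_0+s^4/12$ for $|s|\le\eta$, so $\{|s|\le\eta\}$ is the annulus of Section 1. The facts (1) used there were proved in Section 3.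

**Step 3: the lower bound for $\varphi^u$.** For $v$ tangent to the waist, $u(v)=0$, so $\varphi^u(v)=0$ by (5). For $w_\theta$ we have $d(v,w_\theta)\le\theta$, and (2) gives $u(w_\theta)\ge c_2\theta^{1/2}$. At the common footpoint $K=0$, so by (5), with $u=u(w_\theta)\le b$,
$$|\varphi^u(w_\theta)-\varphi^u(v)|=\frac u{1+u^2}\ge\frac{c_2}{1+b^2}\,\theta^{1/2}.$$
Letting $\theta\to0$, we see that no exponent larger than $\frac12$ is possible for this surface. This completes the proof of Theorem C. $\blacksquare$
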